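\title{Principally polarized abelian varieties with Seshadri constant less than two}

\begin{abstract}
We prove that an indecomposable complex principally polarized abelian variety of dimension $g\ge 4$ whose Seshadri constant is less than $2$ is the Jacobian of a hyperelliptic curve. A curve through the origin whose degree is less than twice its multiplicity carries a family of quadratic forms on the cotangent space. A trace along the fibers of the Gauss map shows that these forms have rank at most two, and at the origin this condition becomes the KP equation, so the abelian variety is a Jacobian; intersection theory on $C\times C$ then excludes non-hyperelliptic curves. We also determine all values of the Seshadri constant below $2$ and, for hyperelliptic Jacobians of dimension at least $3$, the curves that produce them.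
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. The \emph{Seshadri constant} of a variety $X$ with a divisor $D$ is
\[
\epsilon(X,D)=\inf_{x\in Y\subset X}\frac{Y\cdot D}{\operatorname{mult}_xY},
\]
where $x$ runs over all points of $X$ and $Y$ over all curves through $x$. It is small when some curve has a point of high multiplicity compared with its degree. We call the quotient the \emph{ratio} of $Y$ at $x$. Degree and multiplicity are additive over components, so for ample $D$ a curve of ratio less than a given number has an irreducible component with the same property; from now on curves are irreducible and reduced unless we say otherwise.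

Let $(A,\Theta)$ be a principally polarized abelian variety (ppav) of dimension $g$, with theta divisor $\Theta$. Translations preserve degrees and multiplicities, so one may always take $x=0$. The ppav is \emph{decomposable} if it is isomorphic, as a ppav, to a product of ppavs of positive dimension. A \emph{hyperelliptic Jacobian} is the Jacobian of a hyperelliptic curve with its canonical principal polarization. The question of this paper is: which ppavs have $\epsilon(A,\Theta)<2$?

Two sources of small ratios suggest the answer. First, a product inherits the curves of its factors. An elliptic curve has $\epsilon=1$, since the only curve is $A$ itself and $\Theta$ is a point, and so $E\times A'$ contains a curve of ratio $1$ in every dimension. Second, on a Jacobian $JC$ the difference map $C\times C\to JC$, $(p,q)\mapsto p-q$, contracts the diagonal to $0$, so a curve in $C\times C$ that meets the diagonal many times has an image of high multiplicity at $0$. If $C$ has genus $g$ and a map of degree $k$ to $\mathbb P^1$, the pairs of points in the same fiber give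
\[
\epsilon(JC,\Theta)\le\frac{gk}{g+k-1}
\]
(Proposition~\ref{prop:gonal}). This bound is less than $2$ exactly when $(g-2)(k-2)<2$, that is, when $k=2$, or $g=2$, or $g=k=3$. For $g\ge4$ only hyperelliptic curves remain. Our main theorem says that in dimension at least $4$ there is no third source. It appears as a conjecture in \cite{Grushevsky}, in the form that for $g\ge4$ a ppav with $\epsilon<2$ is decomposable or a hyperelliptic Jacobian.

\begin{theorem}\label{thm:main}
Let $(A,\Theta)$ be an indecomposable ppav of dimension $g\ge4$ with $\epsilon(A,\Theta)<2$. Then $(A,\Theta)$ is a hyperelliptic Jacobian.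
\end{theorem}

The second theorem describes the range below $2$ completely.

\begin{theorem}\label{thm:values}
\begin{enumerate}
\item[(i)] If $(A,\Theta)=\prod_i(A_i,\Theta_i)$, then $\epsilon(A,\Theta)=\min_i\epsilon(A_i,\Theta_i)$.
\item[(ii)] Let $(A,\Theta)$ be indecomposable of dimension $g$. Then $\epsilon=\frac{2g}{g+1}$ if $g=1$, or if $g\ge2$ and $A$ is a hyperelliptic Jacobian; $\epsilon=\frac{12}{7}$ if $g=3$ and $A$ is a non-hyperelliptic Jacobian; and $\epsilon\ge2$ otherwise. Hence a ppav has $\epsilon<2$ if and only if some indecomposable factor has dimension at most $3$ or is a hyperelliptic Jacobian, and every value of $\epsilon$ below $2$ has the form $\frac{2b}{b+1}$ with $b\ge1$ an integer.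
\item[(iii)] If $A=JC$ with $C$ hyperelliptic of genus $g\ge3$ with involution $\iota$, then the irreducible curves of ratio less than $2$ at some point are exactly the translates of $\{p-\iota p: p\in C\}$.
\end{enumerate}
\end{theorem}

The number $2$ enters through the linear system $\Gamma_{00}$ of sections of $2\Theta$ that vanish to order at least $4$ at the origin: a curve $Y$ of ratio less than $4/2$ at $0$ lies in its base locus. This makes the values on $Y$ of the sections $\theta(z+s)\theta(z-s)$, $s\in\Theta$, depend only on the covector $d\theta(s)$, and quadratically; so each point of $Y$ carries a quadratic form (Section~\ref{sec:quadrics}). The heart of the proof is that these forms have rank at most $2$ (Section~\ref{sec:rank}, where the argument is first carried out by hand for plane quartics). Letting the point of $Y$ tend to $0$ turns the rank condition into the KP equation, which characterizes Jacobians (Section~\ref{sec:kp}). On a non-hyperelliptic Jacobian the base locus of $\Gamma_{00}$ is known, and the problem reduces to curves on $C\times C$ (Sections~\ref{sec:difference} and~\ref{sec:nonhyp}). Theorem~\ref{thm:values}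 is proved in Section~\ref{sec:values}.

\section{Background}\label{sec:background}

\subsection*{Multiplicity}
Let $Y$ be a curve in a smooth variety $X$, let $\nu\colon N\to Y$ be the normalization, and let $x\in Y$. The ideal generated by $\nu^*\mathfrak m_x$ is $\mathcal O_N(-Z)$ for an effective divisor $Z$ supported on $\nu^{-1}(x)$, and $\operatorname{mult}_xY=\deg Z$. In coordinates $z$ centered at $x$ and a parameter $t$ at a point of $\nu^{-1}(x)$, we have $\nu=z(t)=t^kv(t)$ with $v(0)\ne0$, and $k$ is the coefficient of that point in $Z$. Two consequences are used throughout.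
\begin{enumerate}
\item[(M1)] If a section $f$ of a line bundle $L$ vanishes to order at least $a$ at $x$, then $\nu^*f$ vanishes on $aZ$. Hence $f|_Y=0$ if $L\cdot Y<a\operatorname{mult}_xY$.
\item[(M2)] If $N'\to N$ is a finite map of degree $\varrho$ from a smooth curve, then $\mathfrak m_x$ generates on $N'$ the ideal of a divisor of degree $\varrho\operatorname{mult}_xY$, and $L$ pulls back to a bundle of degree $\varrho\,L\cdot Y$.
\end{enumerate}

\subsection*{Theta divisors}
Write $A=T/\Lambda$ with $T=T_0A$. A principal polarization is the numerical class of an ample divisor $\Theta$ with $\Theta^g=g!$, equivalently $h^0(A,\Theta)=1$; the class determines $\Theta$ up to translation, and $\varphi_\Theta\colon A\to\operatorname{Pic}^0A$, $s\mapsto t_s^*\mathcal O(\Theta)\otimes\mathcal O(-\Theta)$, is an isomorphism. The product of two ppavs has theta divisor $\mathrm{pr}_1^*\Theta_1+\mathrm{pr}_2^*\Theta_2$. We take $\Theta=\{\theta=0\}$, where $\theta$ is the Riemann theta function, an even holomorphic function on $T$; thus $-\Theta=\Theta$. Sections of $k\Theta$ are the holomorphic functions on $T$ that transform under $\Lambda$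 like $\theta^k$. For $y\in T$ the function
\[
f_y(z)=\theta(z+y)\,\theta(z-y)
\]
is a section of $2\Theta$, and it is even in $z$. We put $\Gamma_{00}=\{f\in H^0(A,2\Theta):\operatorname{mult}_0f\ge4\}$. A vector $v\in T$ is also a constant vector field, and $\theta_v,\theta_{vv},\dots$ are the corresponding derivatives. We write $s\in\Theta$ also for a point of $T$ lying over $\Theta$.

\begin{lemma}\label{lem:theta}
Let $(A,\Theta)$ be indecomposable. Then $\Theta$ is irreducible and reduced, and $\Theta+c=\Theta$ only for $c=0$.
\end{lemma}

\begin{proof}
Irreducibility is in \cite[\S4.3]{BL}. If $\Theta=k\Theta'$, then $1=\Theta^g/g!=k^g\,\Theta'^g/g!$, and $\Theta'^g/g!=\chi(\mathcal O(\Theta'))$ is a positive integer, so $k=1$. If $\Theta+c=\Theta$, then $\varphi_\Theta(-c)=0$, so $c=0$.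
\end{proof}

Since $\Theta$ is reduced, its smooth locus $\Theta_{\mathrm{sm}}$ is the set where $d\theta\neq0$. Let $P=\mathbb P(T^*)$ be the space of lines in $T^*$, of dimension $g-1$. The \emph{Gauss map} $\gamma\colon\Theta_{\mathrm{sm}}\to P$ sends $s$ to the line spanned by $d\theta(s)$, whose kernel is the tangent space $T_s\Theta\subset T$. As $\theta$ is even, $\gamma(-s)=\gamma(s)$.

\begin{lemma}\label{lem:gauss}
Let $(A,\Theta)$ be indecomposable of dimension $g\ge2$. Then $\gamma$ is dominant, hence generically finite, and the squares $d\theta(s)^2$, $s\in\Theta$, span $\operatorname{Sym}^2T^*$.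
\end{lemma}

\begin{proof}
Suppose that $\gamma$ is not dominant. Since $\dim\Theta=\dim P$, every $s\in\Theta_{\mathrm{sm}}$ lies on an irreducible curve $\Phi$ contained in a fiber of $\gamma$. View $\omega=d\theta(s)\in T^*$ as an invariant $1$-form on $A$. At each smooth point $y$ of $\Phi$ we have $T_y\Phi\subset T_y\Theta=\ker\omega$, so $\omega$ vanishes on $\Phi$. Let $B\ne0$ be the abelian subvariety generated by $\Phi-\Phi$. For large $l$ the map $\overline\Phi^{\,2l}\to B$, $(y_i,y_i')\mapsto\sum(y_i-y_i')$, is surjective, hence submersive at a general point, and it pulls $\omega$ back to $0$. So the invariant form $\omega|_B$ vanishes at a point, that is, $d\theta(s)|_{T_0B}=0$.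

There are countably many abelian subvarieties, because $B$ is determined by the sublattice $\Lambda\cap T_0B$, and for each $B$ the condition $d\theta(s)|_{T_0B}=0$ is closed in $s$. By the Baire category theorem one $B\neq0$ works on a nonempty open subset of the irreducible variety $\Theta_{\mathrm{sm}}$, hence on all of it. For $v\in T_0B$ the function $\theta_v$ then vanishes on $\Theta$, so $\theta_v=h\theta$ with $h$ holomorphic on $T$. For $s\in\Theta$ the function $u(t)=\theta(s+tv)$ solves $u'=hu$, $u(0)=0$, so $u=0$. Thus $\Theta+B=\Theta$, contradicting Lemma~\ref{lem:theta}.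

For the last claim, a linear form on $\operatorname{Sym}^2T^*$ that kills all $d\theta(s)^2$ is a quadratic form on $T^*$ vanishing on the dense image of $\gamma$, hence zero.
\end{proof}

\subsection*{Jacobians}
Let $C$ be a smooth projective curve of genus $g\ge2$ with canonical class $K$, let $JC=\operatorname{Pic}^0C$, and let $W_d\subset\operatorname{Pic}^dC$ be the set of effective classes. We use the following textbook facts.
\begin{enumerate}
\item[(J1)] $T^*=H^0(C,K)$, the system $|K|$ has no base points, and the derivative at $p$ of the Abel--Jacobi map $p\mapsto p-p_0$ spans the line in $T$ given by the canonical image of $p$. The Abel--Jacobi curve has degree $g$ with respect to $\Theta$.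
\item[(J2)] (Riemann.) $\Theta=W_{g-1}-\kappa$ for a class $\kappa$ with $2\kappa=K$, and the multiplicity of $\Theta$ at $L-\kappa$ is $h^0(L)$. If $D$ is effective of degree $g-1$ with $h^0(D)=1$, then $h^0(K-D)=1$; let $D'$ be the divisor in $|K-D|$. For $s=D-\kappa$ we have $-s=D'-\kappa$, and $\gamma(s)$ is spanned by the form with divisor $D+D'$.
\item[(J3)] $JC$ is indecomposable, since $W_{g-1}$ is irreducible, and it determines $C$ (Torelli). Every indecomposable ppav of dimension $2$ or $3$ is a Jacobian. Curves of genus $2$ are hyperelliptic. A hyperelliptic curve has a unique $g^1_2$, formed by the divisors $p+\iota p$.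
\end{enumerate}

\subsection*{Four quoted theorems}

\begin{theorem}[Shiota \cite{Shiota}; Arbarello--De Concini \cite{ADC}]\label{thm:kp}
An indecomposable ppav is the Jacobian of a smooth curve if and only if there are constant vector fields $D_1\ne0$, $D_2$, $D_3$ and a constant $\lambda\in\mathbb C$ with
\begin{multline}\label{eq:kp}
D_1^4\theta\cdot\theta-4D_1^3\theta\cdot D_1\theta+3(D_1^2\theta)^2-3(D_2\theta)^2+3D_2^2\theta\cdot\theta\\
+3D_1\theta\cdot D_3\theta-3D_1D_3\theta\cdot\theta+\lambda\theta^2=0.
\end{multline}
\end{theorem}

We call \eqref{eq:kp} the KP equation.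

\begin{theorem}[Welters \cite{Welters}]\label{thm:welters}
Let $C$ be non-hyperelliptic of genus $g$. The base locus of $\Gamma_{00}$ on $JC$ is, as a set, $C-C=\{p-q: p,q\in C\}$ if $g\ge5$, and $C-C$ together with at most two points if $g=4$.
\end{theorem}

\begin{theorem}[Enriques--Babbage--Petri]\label{thm:petri}
Let $C$ be non-hyperelliptic of genus $g\ge5$. The quadrics containing the canonical curve cut out, as a set, either the curve itself, or a rational normal surface scroll of degree $g-2$ whose rulings cut the $g^1_3$ on $C$ (trigonal curves), or the Veronese surface (plane quintics).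
\end{theorem}

The last one is needed only for Theorem~\ref{thm:values}.

\begin{theorem}[Bauer--Szemberg \cite{BS}]\label{thm:bs}
Non-hyperelliptic Jacobians of dimension $3$ have $\epsilon=12/7$.
\end{theorem}

\section{Curves in the difference surface $C-C$}\label{sec:difference}

Let $C$ have genus $g\ge2$ and let $\delta\colon C\times C\to JC$, $\delta(p,q)=p-q$. Let $\xi_1$ and $\xi_2$ be the classes of $\{p\}\times C$ and $C\times\{q\}$, let $\xi=\xi_1+\xi_2$, and let $\Delta$ be the diagonal. Then $\xi_i^2=0$, $\xi_1\cdot\xi_2=\xi_i\cdot\Delta=1$ and $\Delta^2=2-2g$. To compute ratios of curves in $C-C$ we need the pullbacks under $\delta$ of the origin and of $\Theta$.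

\begin{lemma}\label{lem:delta}
\begin{enumerate}
\item[(a)] The scheme $\delta^{-1}(0)$ is $\Delta$, and all other fibers of $\delta$ are finite.
\item[(b)] Let $s=D-\kappa$ with $h^0(D)=1$ and let $p\neq q$. Then $\theta(s+p-q)=0$ if and only if $q\le D$ or $p\le D'$.
\item[(c)] $\delta^*\Theta\equiv(g-1)\xi+\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $g\geq1$, $p\sim q$ forces $p=q$. Near a point $(p_0,p_0)$ the map $\delta$ is given by the functions $\int_q^p\omega$, $\omega\in H^0(K)$. If $t$ is a parameter at $p_0$ and $\omega=h(t)\,dt$, this function is $t(p)-t(q)$ times a function with value $h(0)$ at $(p_0,p_0)$, and $h(0)\ne0$ for some $\omega$. So the ideal of $\delta^{-1}(0)$ is $(t(p)-t(q))$. If $p\ne q$ and $p-q\sim p'-q'$ with $(p,q)\neq(p',q')$, then $p+q'$ and $p'+q$ are distinct linearly equivalent divisors, so $C$ is hyperelliptic and $(p',q')=(\iota q,\iota p)$.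

(b) By (J2) the condition is $h^0(D+p-q)>0$. Riemann--Roch gives $h^0(D+p)=1+h^0(K-D-p)$, which is $2$ if $p\le D'$ and $1$ otherwise. In the first case $h^0(D+p-q)>0$. In the second case $D+p$ is the only divisor in its class, so the condition is $q\le D+p$, that is, $q\le D$.

(c) The classes of reduced divisors $D$ with $h^0(D)=1$ contain a dense open subset of $W_{g-1}$, and $L\mapsto K-L$ is an automorphism of $W_{g-1}$; so we can choose $D$ with $h^0(D)=1$ and both $D$ and $D'$ reduced. By (b), the divisor $\delta^*(\Theta-s)$ is a combination, with positive coefficients, of $\Delta$, the $g-1$ curves $\{p\}\times C$ with $p\le D'$, and the $g-1$ curves $C\times\{q\}$ with $q\le D$. Its intersection number with $\xi_2$ is $g$ by (J1), and it is the sum of the $g$ coefficients of $\Delta$ and of the curves $\{p\}\times C$; so these equal $1$. Intersecting with $\xi_1$ gives the same for the curves $C\times\{q\}$.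
\end{proof}

\begin{lemma}\label{lem:ratio}
Let $Y\subset C-C$ be a curve through $0$. There is an irreducible curve $R\ne\Delta$ in $C\times C$ with $\delta(R)=Y$, and for every such $R$
\begin{equation}\label{eq:ratio}
\frac{Y\cdot\Theta}{\operatorname{mult}_0Y}=\frac{\delta^*\Theta\cdot R}{\Delta\cdot R}=1+\frac{(g-1)\,\xi\cdot R}{\Delta\cdot R}.
\end{equation}
\end{lemma}

\begin{proof}
Some component $R$ of $\delta^{-1}(Y)$ maps onto $Y$; by Lemma~\ref{lem:delta}(a) it is a curve, and $R\neq\Delta$. Let the normalization of $R$ have degree $\varrho$ over that of $Y$. By (M2) and Lemma~\ref{lem:delta}(a), $\varrho\operatorname{mult}_0Y=\Delta\cdot R$ and $\varrho\,Y\cdot\Theta=\delta^*\Theta\cdot R$. Now use Lemma~\ref{lem:delta}(c).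
\end{proof}

So a small ratio requires a curve $R$ that meets the diagonal often and has small degree over the two factors. Maps to $\mathbb P^1$ produce such curves, because $R$ then meets $\Delta$ at the ramification points.

\begin{proposition}\label{prop:gonal}
Let $\phi\colon C\to\mathbb P^1$ have degree $k\ge2$. Then $C\times_{\mathbb P^1}C=\Delta+R_\phi$ as divisors on $C\times C$, where $R_\phi$ is reduced, does not contain $\Delta$, and has only components that dominate both factors. Moreover
\[
R_\phi\equiv k\xi-\Delta,\qquad \xi_i\cdot R_\phi=k-1,\qquad\Delta\cdot R_\phi=2g+2k-2,\qquad \delta^*\Theta\cdot R_\phi=2gk,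
\]
and some component of $R_\phi$ maps to a curve of ratio at most $gk/(g+k-1)$ at $0$.
\end{proposition}

\begin{proof}
The fiber product is the pullback under $\phi\times\phi$ of the diagonal of $\mathbb P^1\times\mathbb P^1$, so it is a divisor of class $k\xi$ containing $\Delta$. Each projection to $C$ is a base change of $\phi$, hence finite and generically \'etale. So no component is a fiber of a projection, and every component has multiplicity one. The intersection numbers follow from the class: $\xi_i\cdot R_\phi=k-1$, $\Delta\cdot R_\phi=2k-(2-2g)$, and $\delta^*\Theta\cdot R_\phi=2(g-1)(k-1)+2g+2k-2=2gk$. Comparing the last two numbers, some component $R$ satisfies $\delta^*\Theta\cdot R\le\frac{gk}{g+k-1}\Delta\cdot R$. The left side is positive because $\delta(R)$ is a curve and $\Theta$ is ample, so $\Delta\cdot R>0$ and $0\in\delta(R)$. Apply \eqref{eq:ratio}.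
\end{proof}

For $k=2$ the curve $R_\phi$ is the graph of $\iota$, and its image $\{p-\iota p\}$ has ratio $2g/(g+1)$. For $k=3$ the bound is $3g/(g+2)$, which is $9/5$ for $g=3$ and $2$ for $g=4$.

\section{The quadrics along a curve of small ratio}\label{sec:quadrics}

In Sections~\ref{sec:quadrics}--\ref{sec:kp}, $(A,\Theta)$ is an indecomposable ppav of dimension $g\ge2$, and $Y\subset A$ is a curve through $0$ with
\[
d<2m,\qquad d=Y\cdot\Theta,\quad m=\operatorname{mult}_0Y.
\]
Such a curve exists if $\epsilon(A,\Theta)<2$. Let $\nu\colon N\to Y\subset A$ be the normalization, let $Z$ be the divisor of degree $m$ defined by $\mathfrak m_0$, and put $e=d-m$. In these three sections the inequality $d<2m$ is used only through the next lemma, which is (M1) with $L=\mathcal O(2\Theta)$ and $a=4$.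

\begin{lemma}\label{lem:base}
Every $f\in\Gamma_{00}$ vanishes on $Y$.
\end{lemma}

To exploit this we need sections of $2\Theta$ whose zeros we understand, and the products $f_s$ are the natural ones. Let $s\in\Theta$ and let $a_j(z)$ be the term of degree $j$ in the Taylor expansion of $z\mapsto\theta(s+z)$, so that $a_0=0$ and $a_j(z)=D_z^j\theta(s)/j!$, where $D_z$ is the derivative in the direction $z$. Since $\theta(z-s)=\theta(s-z)$, we have $f_s=(a_1+a_2+a_3+\cdots)(-a_1+a_2-a_3+\cdots)=-a_1^2+(a_2^2-2a_1a_3)+\cdots$, that is,
\begin{equation}\label{eq:taylor}
f_s(z)=-\bigl(D_z\theta(s)\bigr)^2+\Bigl[\tfrac14\bigl(D_z^2\theta(s)\bigr)^2-\tfrac13D_z\theta(s)\,D_z^3\theta(s)\Bigr]+O(|z|^6).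
\end{equation}
We identify $\operatorname{Sym}^2T$ with the quadratic forms on $T^*$, and also with the linear forms on $\operatorname{Sym}^2T^*$, by pairing with squares; for $u,v\in T$ the product $uv$ is the form $\gamma\mapsto\gamma(u)\gamma(v)$. Let $M=\nu^*\mathcal O(2\Theta)(-2Z)$, a line bundle of degree $2e$ on $N$, and let $1_Z$ be the canonical section of $\mathcal O(Z)$.

\begin{proposition}\label{prop:Q}
There is a quadratic map $Q\colon T^*\to H^0(N,M)$ with
\begin{equation}\label{eq:Q}
\nu^*f_s=1_Z^2\cdot Q(d\theta(s))\qquad\text{for all }s\in\Theta .
\end{equation}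
For $x\in N$ let $Q_x\in\operatorname{Sym}^2T$ be the form $\gamma\mapsto Q(\gamma)(x)$, defined up to the choice of a generator of $M_x$.
\begin{enumerate}
\item[(a)] Let $t$ be a parameter at a point $x_0$ of $Z$, write $\nu=t^kv(t)$ with $v=v(0)\ne0$, and trivialize $M$ so that $1_Z^2=t^{2k}$. Then
\begin{equation}\label{eq:local}
Q_t=-v(t)^2+t^{2k}q+O(t^{2k+1}),
\end{equation}
where $q\in\operatorname{Sym}^2T$ satisfies
\begin{equation}\label{eq:q}
q(d\theta(s))=\tfrac14\theta_{vv}(s)^2-\tfrac13\theta_v(s)\,\theta_{vvv}(s)\qquad\text{for all }s\in\Theta.
\end{equation}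
\item[(b)] $Q_x\ne0$ for every $x\in N$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $V\subset H^0(A,2\Theta)$ be the span of the $f_s$, $s\in\Theta$. Its elements are even and vanish at $0$. Let $\beta\colon V\to\operatorname{Sym}^2T^*$ send $f$ to minus its quadratic term; by \eqref{eq:taylor}, $\beta(f_s)=d\theta(s)^2$, so $\beta$ is onto by Lemma~\ref{lem:gauss}. An element of $\ker\beta$ is even, so it has no cubic term and lies in $\Gamma_{00}$. By Lemma~\ref{lem:base}, the map $V\to H^0(N,M)$, $f\mapsto\nu^*f/1_Z^2$, which is defined by (M1), factors through $\beta$. Evaluating the resulting linear map on squares gives $Q$.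

(a) Substituting $z=t^kv(t)$ in \eqref{eq:taylor} and dividing by $t^{2k}$, we get for all $s\in\Theta$
\[
\bigl(Q_t+v(t)^2\bigr)(d\theta(s))=t^{2k}\Bigl[\tfrac14\theta_{vv}(s)^2-\tfrac13\theta_v(s)\theta_{vvv}(s)\Bigr]+O(t^{2k+1}).
\]
Finitely many of the squares $d\theta(s)^2$ form a basis of $\operatorname{Sym}^2T^*$, so the holomorphic family $Q_t+v(t)^2$ vanishes to order at least $2k$ at $t=0$. Let $q$ be its coefficient of $t^{2k}$.

(b) At a point of $Z$ we have $Q_x=-v^2\neq0$. Let $x\notin Z$, so that $c=\nu(x)\ne0$. If $Q_x=0$, then $\theta(s+c)\theta(s-c)=0$ for all $s\in\Theta$ by \eqref{eq:Q}, so $\Theta\subset(\Theta-c)\cup(\Theta+c)$. As $\Theta$ is irreducible, it equals $\Theta-c$ or $\Theta+c$, contradicting Lemma~\ref{lem:theta}.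
\end{proof}

Equation \eqref{eq:Q} can be read for fixed $x$ or for fixed $\gamma$. For fixed $x$ with $c=\nu(x)\neq0$, it says that the part of $(\Theta-c)\cup(\Theta+c)$ in $\Theta_{\mathrm{sm}}$ is the preimage under the Gauss map of the quadric $\mathsf Q_x=\{Q_x=0\}\subset P$. For fixed $\gamma$ it relates divisors on $N$, as follows. Let $P^\circ\subset P$ be the open set where $Q(\gamma)\ne0$; it is nonempty by Proposition~\ref{prop:Q}(b). For $\gamma\in P^\circ$ let $F_\gamma=\operatorname{div}Q(\gamma)$, an effective divisor of degree $2e$. Let $\Theta^\circ=\gamma^{-1}(P^\circ)$, a dense open subset of $\Theta$ stable under $s\mapsto-s$. For $s\in\Theta^\circ$ neither factor of $f_s$ vanishes on $Y$, and $\theta(\cdot+s)$ vanishes at $0$, so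
\[
E_s=\operatorname{div}\nu^*\theta(\cdot+s)-Z
\]
is an effective divisor of degree $e$. Taking divisors in \eqref{eq:Q} gives
\begin{equation}\label{eq:split}
E_s+E_{-s}=F_{\gamma(s)} .
\end{equation}
Thus all points $s$ of a fiber of the Gauss map split one and the same divisor $F_\gamma$ into two halves. The class of the half remembers $s$: with $\psi=\nu^*\circ\varphi_\Theta\colon A\to JN=\operatorname{Pic}^0N$, we have
\begin{equation}\label{eq:class}
[E_s]=\psi(s)+[\nu^*\mathcal O(\Theta)(-Z)].
\end{equation}

\begin{lemma}\label{lem:psi}
The homomorphism $\psi$ is not constant on any nonempty subset of $\Theta$ that is open in the classical topology. In particular $e\ge1$.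
\end{lemma}

\begin{proof}
Otherwise $\psi$ is constant on the irreducible variety $\Theta$, so it kills $\Theta-\Theta$. For $a\in A$ the ample divisors $\Theta$ and $\Theta+a$ meet, because $g\ge2$; so $\Theta-\Theta=A$ and $\psi=0$. As $\varphi_\Theta$ is an isomorphism, $\nu^*\colon\operatorname{Pic}^0A\to\operatorname{Pic}^0N$ is zero. Its differential $H^1(A,\mathcal O_A)\to H^1(N,\mathcal O_N)$ is, by Hodge theory, the complex conjugate of the pullback $H^0(A,\Omega^1_A)\to H^0(N,K_N)$, which is nonzero since $\nu$ is not constant. This is a contradiction. If $e=0$, then $E_s=0$, and $\psi$ is constant on $\Theta^\circ$ by \eqref{eq:class}.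
\end{proof}

\section{The quadrics have rank at most two}\label{sec:rank}

\begin{proposition}\label{prop:rank}
The form $Q_x$ has rank at most $2$ for every $x\in N$.
\end{proposition}

The difficulty is that we know nothing about the individual points in a fiber of the Gauss map; they are permuted by monodromy. Their sum in $A$ is well defined, but it carries no information: the fiber is stable under $s\mapsto-s$. A point $x$ of $F_\gamma$, however, selects one point from each pair $\{s,-s\}$, namely the one with $x\in E_s$, and the sum of the selected points is a function of $(x,\gamma)$. We first compute it in the smallest case where rank $3$ is conceivable.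

\begin{example}\label{ex:quartic}
Let $C\subset\mathbb P(T)=\mathbb P^2$ be a smooth plane quartic, so $g=3$, and $P$ is the plane of lines. Projection from a point of $C$ has degree $3$, so Proposition~\ref{prop:gonal} gives a curve $Y\subset C-C$ of ratio at most $9/5$, to which Section~\ref{sec:quadrics} applies. Every effective $D$ of degree $2$ has $h^0(D)=1$, so $\Theta=W_2-\kappa$ is smooth, and $\gamma(D-\kappa)$ is the line cutting out $D+D'$. The Gauss map is onto, and a line meeting $C$ in four distinct points has six preimages, the pairs among these points.

Let $\nu(x)=p-q$ with $p\ne q$. By Lemma~\ref{lem:delta}(b), $\theta(s+p-q)=0$ if and only if $q\le D$ or $p\le D'$, and $\theta(s+q-p)=0$ if and only if $p\le D$ or $q\le D'$. So $f_s(p-q)=0$ if and only if the line $\gamma(s)$ passes through $p$ or $q$. Hence $\mathsf Q_x$ is the union of the pencil of lines through $p$ and the pencil of lines through $q$, and $Q_x$ has rank $2$.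

Take a line $\gamma$ through $p$ and not $q$, cutting out four distinct points $p,y_1,y_2,y_3$. The selected points, those with $\theta(s+p-q)=0$, are the three with $p\le D'$, namely $y_i+y_j-\kappa$. Their sum is
\[
2(y_1+y_2+y_3)-3\kappa=2(K-p)-3\kappa=\kappa-2p.
\]
For a line through $q$ and not $p$, cutting out $q,y_1,y_2,y_3$, the selected points are $q+y_i-\kappa$, with sum $2q+K-3\kappa=2q-\kappa$.

Three features appear. The sum is constant on each component of $\mathsf Q_x$; this is forced, since the components are rational and $A$ contains no rational curve. When $p$ moves, the derivative of $\kappa-2p$ is the vector $p\in\mathbb P(T)$, by (J1), and it is killed by every $\gamma$ in the pencil; this is also forced, since each selected point moves in $\Theta$, where its tangent space is $\ker\gamma$. Finally, the sums are not constant along $Y$, because $p-q$ moves. The second feature confines a component of $\mathsf Q_x$ to the hyperplane that annihilates the derivative of the sum, and by the third this is a genuine condition. An irreducible quadric cannot satisfy it.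
\end{example}

The proof establishes the three features in general. The first two are proved as indicated; the third follows from a positivity argument.

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
The rank is lower semicontinuous, so we assume that $Q_x$ has rank at least $3$ for general $x$ and seek a contradiction. For such $x$ the quadric $\mathsf Q_x$ is irreducible and reduced; it is rational, by projection from a smooth point; and it lies in no hyperplane.

\emph{Step 1: the incidence variety.} Let $I\subset N\times P$ be the divisor $\{Q_x(\gamma)=0\}$ of the section $Q$ of $M\boxtimes\mathcal O(2)$. By Proposition~\ref{prop:Q}(b) it contains no fiber $\{x\}\times P$, so every component of $I$, being of dimension $g-1$, maps onto $N$. If $I=I_1+I_2$ with $I_1,I_2$ effective and nonzero, then every $\mathsf Q_x$ is a sum of two nonzero effective divisors, which fails for general $x$. So $I$ is irreducible and reduced. Its scheme-theoretic fiber over $\gamma\in P^\circ$ is $F_\gamma$, which is finite, and nonempty by Lemma~\ref{lem:psi}. So $I\to P$ is dominant and generically finite, hence \'etale outside a closed subset of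 $I$ of dimension at most $g-2$; for $\gamma\in P^\circ$ outside the image of this subset, $F_\gamma$ is reduced.

Using also Lemma~\ref{lem:gauss}, fix a nonempty open $U\subset P^\circ$ such that $F_\gamma$ is reduced for $\gamma\in U$ and $\Theta_U=\gamma^{-1}(U)\to U$ is finite \'etale, of degree $G$ say. The part $I_U$ of $I$ over $U$ is finite \'etale over $U$ of degree $2e$, since the zeros of $Q(\gamma)$ are simple; in particular $I_U$ is smooth and irreducible.

\emph{Step 2: the trace.} Let $\mu\colon N\times\Theta_U\to A$, $\mu(x,s)=\nu(x)+s$. Near a point of $Z$ the function $\theta(\nu(t)+s)$ vanishes to order at least $k$ in $t$ for every $s$, so $\mathcal E=\mu^*\Theta-Z\times\Theta_U$ is an effective divisor, with fiber $E_s$ over $s$. By \eqref{eq:split}, $E_s$ is reduced, so $\mathcal E$ is finite \'etale over $\Theta_U$, hence over $U$; and $(x,s)\mapsto(x,\gamma(s))$ maps $\mathcal E$ to $I_U$. A morphism between finite \'etale $U$-schemes is finite \'etale. Its degree is $G/2$: for $x\in F_\gamma$, exactly one of $E_s$, $E_{-s}$ contains $x$. Define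
\[
\operatorname{tr}\colon I_U\to A,\qquad\operatorname{tr}(x,\gamma)=\sum_{\gamma(s)=\gamma,\ x\in E_s}s .
\]
This is a morphism: on a finite \'etale Galois cover of $I_U$ that splits $\mathcal E$ it is a sum of $G/2$ morphisms, and this sum is invariant under the Galois group.

\emph{Step 3: the trace depends only on $x$.} A rational map from a rational variety to $A$ is constant. Indeed, any two points of an open subset of $\mathbb P^n$ on which it is defined lie on a line, and a morphism $\mathbb P^1\to A$ lifts to $T$ and is constant. For general $x$ the fiber of $I_U$ over $x$ is a nonempty open subset of $\mathsf Q_x$, so $\operatorname{tr}$ is constant on it. Hence the closure of the image of $(\mathrm{pr}_1,\operatorname{tr})\colon I_U\to N\times A$ is an irreducible curve that maps birationally to $N$. It defines a rational map, hence a morphism, $\tau\colon N\to A$, and $\operatorname{tr}=\tau\circ\mathrm{pr}_1$ on a dense open subset of $I_U$, hence on $I_U$.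

\emph{Step 4: local form.} Let $B\subset U$ be a small ball. Over $B$ all three covers are trivial: $\Theta_U$ is given by holomorphic sections $s_1,\dots,s_G$ of $\gamma$, the cover $I_U$ by holomorphic maps $x_1,\dots,x_{2e}\colon B\to N$, and each sheet of $\mathcal E$ has the form $(x_j,s_i)$. So there is a constant matrix $(a_{ij})$ with entries $0$ and $1$ such that $a_{ij}=1$ exactly when $x_j\in E_{s_i}$. The rows of this matrix give $E_{s_i}=\sum_ja_{ij}x_j$, and its columns give $\operatorname{tr}(x_j,\gamma)=\sum_ia_{ij}s_i$. Let $\alpha\colon N\to JN$ be an Abel--Jacobi map. Differentiating \eqref{eq:class} and Step 3 along a tangent vector $\partial$ at a point $\gamma\in B$, we get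
\begin{align}
\psi_*(\partial s_i)&=\sum_ja_{ij}\,w_j\quad\text{in }T_0JN,\qquad w_j=\partial(\alpha\circ x_j),\label{eq:rows}\\
\sum_ia_{ij}\,\partial s_i&=d\tau(\partial x_j)\quad\text{in }T.\label{eq:columns}
\end{align}

\emph{Step 5: $\tau$ is constant.} All the points $s_i(\gamma)$ have the same Gauss image $\gamma$, so $\partial s_i\in T_{s_i}\Theta=\ker\gamma$ for all $i$. By \eqref{eq:columns}, $\gamma$ kills $d\tau(\partial x_j)$. Consider the section $\sigma\colon(x,\gamma)\mapsto\gamma\circ d\tau_x$ of $K_N\boxtimes\mathcal O(1)$ on $N\times P$. We have shown that $\sigma$ vanishes at $(x_j(\gamma),\gamma)$ whenever $dx_j\neq0$ at $\gamma$. The map $\mathrm{pr}_1\colon I_U\to N$ is a nonconstant morphism from a smooth irreducible variety, so its differential vanishes only on a proper Zariski closed subset; thus $dx_j\ne0$ on a dense open subset of $B$. Therefore $\sigma$ vanishes on a nonempty classically open subset of the irreducible variety $I$, hence on $I$. For general $x$ this says that every $\gamma\in\mathsf Q_x$ kills the image of $d\tau_x$. Since $\mathsf Q_x$ lies in no hyperplane, $d\tau_x=0$. So $\tau$ is constant.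

\emph{Step 6: positivity.} Now \eqref{eq:columns} reads $\sum_ia_{ij}\,\partial s_i=0$ for all $j$. Fix a Hermitian inner product on $T_0JN$. Since the same real matrix occurs in \eqref{eq:rows} and \eqref{eq:columns},
\[
\sum_i\|\psi_*\partial s_i\|^2=\sum_i\Bigl\langle\sum_ja_{ij}w_j,\ \psi_*\partial s_i\Bigr\rangle=\sum_j\Bigl\langle w_j,\ \psi_*\sum_ia_{ij}\,\partial s_i\Bigr\rangle=0 .
\]
So $\psi\circ s_1$ has zero derivative on $B$, and $\psi$ is constant on $s_1(B)$, which is open in $\Theta$ because $\Theta_U\to U$ is \'etale. This contradicts Lemma~\ref{lem:psi}.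
\end{proof}

\begin{remark}
The assumption of rank at least $3$ is used in Step 1, in Step 3, where a reducible quadric allows two values of the trace, and in Step 5, where it allows a component to be a hyperplane. Both happen in Example~\ref{ex:quartic}.
\end{remark}

\section{From rank two to the KP equation}\label{sec:kp}

On $\Theta$ the terms of \eqref{eq:kp} that contain the factor $\theta$ drop out, and the equation becomes
\begin{equation}\label{eq:kptheta}
3(D_1^2\theta)^2-4D_1\theta\,D_1^3\theta=3(D_2\theta)^2-3D_1\theta\,D_3\theta .
\end{equation}
For $D_1=v$, the left side is $12q(d\theta)$ by \eqref{eq:q}. So we have to show that $q$ has the shape $\frac14(D_2^2-vD_3)$, that is, that $q$ is a square modulo $v$. This is the limit at $Z$ of the rank condition: in \eqref{eq:local} the term $-v(t)^2$ already accounts for rank $1$, which leaves rank $1$ for $q$ on the hyperplane where $v$ vanishes.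

\begin{proposition}\label{prop:jacobian}
$(A,\Theta)$ is the Jacobian of a smooth curve of genus $g$.
\end{proposition}

\begin{proof}
Fix a point of $Z$ and use the notation of Proposition~\ref{prop:Q}(a). Let $v^\perp=\{\gamma\in T^*:\gamma(v)=0\}$.

We claim that $q|_{v^\perp}$ has rank at most $1$. Otherwise there are $\alpha_1,\alpha_2\in v^\perp$ such that the Gram matrix $q_0$ of $q$ on $\alpha_1,\alpha_2$ is invertible. Choose $\gamma_0\in T^*$ with $\gamma_0(v)\ne0$ and put $\alpha_i(t)=\alpha_i-\frac{\alpha_i(v(t))}{\gamma_0(v(t))}\gamma_0$, so that $\alpha_i(t)$ kills $v(t)$ and $\alpha_i(0)=\alpha_i$. The polar form of $v(t)^2$ is $(\alpha,\alpha')\mapsto\alpha(v(t))\,\alpha'(v(t))$. By \eqref{eq:local} the Gram matrix of $Q_t$ on $\gamma_0,\alpha_1(t),\alpha_2(t)$ is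
\[
\begin{pmatrix}-\gamma_0(v(t))^2+O(t^{2k})&O(t^{2k})\\O(t^{2k})&t^{2k}\bigl(q_0+O(t)\bigr)\end{pmatrix}.
\]
The terms of its determinant that involve the off-diagonal blocks are $O(t^{6k})$, so the determinant is $t^{4k}\bigl(-\gamma_0(v)^2\det q_0+O(t)\bigr)$, which is nonzero for small $t\ne0$. Then $Q_t$ has rank at least $3$, contradicting Proposition~\ref{prop:rank}.

So $4q|_{v^\perp}$ is the square of a linear form on $v^\perp$, which is the restriction of some $D_2\in T$. The quadratic form $4q-D_2^2$ vanishes on the hyperplane $v^\perp$, so it is divisible by $v$: $4q=D_2^2-vD_3$ with $D_3\in T$. Put $D_1=v\neq0$. By \eqref{eq:q}, equation \eqref{eq:kptheta} holds on $\Theta$.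

It remains to pass from $\Theta$ to $A$. Let $\mathcal H$ be the left side of \eqref{eq:kp} without the term $\lambda\theta^2$. Differentiate $f_y(z)=\theta(z+y)\theta(z-y)$ in $y$ at $y=0$. By the Leibniz rule, $D_1^4$ gives $2\bigl(D_1^4\theta\cdot\theta-4D_1^3\theta\cdot D_1\theta+3(D_1^2\theta)^2\bigr)$, and $DD'$ gives $2\bigl(DD'\theta\cdot\theta-D\theta\cdot D'\theta\bigr)$ for $D,D'\in T$. Hence
\[
\mathcal H=\tfrac12\bigl(D_1^4+3D_2^2-3D_1D_3\bigr)_y\,f_y\big|_{y=0}.
\]
As $y\mapsto f_y$ is a holomorphic map to the finite-dimensional space $H^0(A,2\Theta)$, we get $\mathcal H\in H^0(A,2\Theta)$. By \eqref{eq:kptheta}, $\mathcal H$ vanishes on $\Theta$. Since $\Theta$ is reduced, $\mathcal H/\theta$ is holomorphic, so it lies in $H^0(A,\Theta)=\mathbb C\theta$. Thus $\mathcal H+\lambda\theta^2=0$ for some $\lambda$, and Theorem~\ref{thm:kp} applies.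
\end{proof}

\section{Non-hyperelliptic Jacobians and the proof of Theorem~\ref{thm:main}}\label{sec:nonhyp}

The following case is also due to Debarre \cite{Debarre}; we give a derivation. The idea is that a curve $R\subset C\times C$ of small ratio meets $\Delta$ so often that all secant lines it parametrizes lie on every quadric through the canonical curve. This forces $R$ to come from a $g^1_3$, where Proposition~\ref{prop:gonal} gives the numbers.

\begin{proposition}\label{prop:nonhyp}
Let $C$ be non-hyperelliptic of genus $g\ge4$. Then $\epsilon(JC,\Theta)\ge2$.
\end{proposition}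

\begin{proof}
Suppose that $Y\ni0$ has ratio less than $2$ at $0$. By Lemma~\ref{lem:base} and Theorem~\ref{thm:welters}, the irreducible curve $Y$ lies in $C-C$. Let $R$ be as in Lemma~\ref{lem:ratio}. Then \eqref{eq:ratio} gives
\begin{equation}\label{eq:small}
(g-1)\,\xi\cdot R<\Delta\cdot R .
\end{equation}

\emph{Secant lines.} Regard $C$ as canonically embedded in $\mathbb P^{g-1}$. Let $\mathsf q\in\operatorname{Sym}^2H^0(K)$ be a quadric containing $C$. Its polar form defines a section $b$ of $K\boxtimes K$ on $C\times C$ that is symmetric under the swap and vanishes on $\Delta$. Locally $b(t,t')=(t-t')h(t,t')$ with $h$ antisymmetric, so $h$ also vanishes on $\Delta$, and $b$ comes from a section of $(K\boxtimes K)(-2\Delta)$. This bundle has degree $2(g-1)\,\xi\cdot R-2\Delta\cdot R<0$ on $R$, so $b|_R=0$. For $(p,p')\in R$ with $p\neq p'$, the quadric vanishes at $p$ and $p'$ and its polar form vanishes on the pair, so $\mathsf q$ contains the line $\overline{pp'}$. A line contains finitely many points of $C$, so it arises from finitely many points of $R$.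

\emph{The case $g\ge5$.} The intersection $S$ of the quadrics contains a line. The curve $C$ contains none, and neither does the Veronese surface, on which all curves have even degree. By Theorem~\ref{thm:petri}, $S$ is a rational normal scroll of degree $g-2\ge3$. It is not a cone over a rational normal curve: projection from the vertex would map $C$ onto a curve of degree $g-2$ by a base point free system of degree $2g-2$ or $2g-3$, so $g-2$ would divide $2$ or $1$. So $S$ is a smooth scroll of type $(a,b)$ with $1\le a\le b$ and $a+b=g-2\geq3$, whence $b\ge2$. Its Picard group is generated by a ruling $\ell$ and a section $\sigma_0$ of degree $a$, with $\ell^2=0$, $\sigma_0\cdot\ell=1$, $\sigma_0^2=a-b$, and hyperplane class $\sigma_0+b\ell$. An irreducible curve of class $u\sigma_0+w\ell$ other than $\sigma_0$ and the rulings has $u\ge1$ and $w-u(b-a)\ge0$, by intersecting with $\ell$ and $\sigma_0$; its degree is $ua+w\ge ub\ge2$. So $S$ contains at most one line besides its rulings. Hence for all but finitely many $(p,p')\in R$ the points $p,p'$ lie on one ruling, and $R\subset C\times_{\mathbb P^1}C$ for the map $\phi\colon C\to\mathbb P^1$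 of degree $3$ given by the rulings.

\emph{The case $g=4$.} Here $C$ is the complete intersection of a unique quadric $S$ and a cubic, and $S$ has rank $4$ or $3$ since $C$ spans $\mathbb P^3$. In rank $4$ the lines on $S$ are the fibers of two projections $S\to\mathbb P^1$. In rank $3$ they are the fibers of the projection from the vertex to a conic, and the vertex is not on $C$, since $C$ would be singular there. Each line on $S$ meets the cubic, hence $C$, in a scheme of length $3$, so we get one or two maps $C\to\mathbb P^1$ of degree $3$. The curve $R$ lies in the union of the corresponding fiber products, hence, being irreducible, in one of them.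

\emph{Conclusion.} In both cases $R$ is a component of $R_\phi$ with $\deg\phi=3$, and $\xi_i\cdot R_\phi=2$, $\Delta\cdot R_\phi=2g+4$. If $R_\phi$ is irreducible, \eqref{eq:small} reads $4(g-1)<2g+4$, that is, $g<4$. Otherwise $R_\phi$ has exactly two components, each of degree $1$ over both factors, so $R$ is the graph of an automorphism $\sigma\ne\mathrm{id}$ of $C$ over $\mathbb P^1$. It has finitely many fixed points, so it acts on the three points of a general fiber of $\phi$ without fixed points, as a $3$-cycle; thus $\sigma^{-1}\neq\sigma$. The swap of the factors preserves $R_\phi$ and $\Delta$ and sends the graph of $\sigma$ to that of $\sigma^{-1}$, which is therefore the other component. So $\Delta\cdot R=g+2$ and $\xi\cdot R=2$, and \eqref{eq:small} reads $2(g-1)<g+2$, again $g<4$. Both cases contradict $g\ge4$.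
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:jacobian}, $(A,\Theta)$ is the Jacobian of a smooth curve $C$ of genus $g\ge4$. By Proposition~\ref{prop:nonhyp}, $C$ is hyperelliptic.
\end{proof}

\begin{remark}
The hypothesis $g\ge4$ is used only in Proposition~\ref{prop:nonhyp}, and it cannot be weakened: the Jacobian of a plane quartic has $\epsilon\le9/5$ by Example~\ref{ex:quartic}, and it is indecomposable and not a hyperelliptic Jacobian by (J3). The bound $2$ cannot be raised in dimension $4$: a non-hyperelliptic curve of genus $4$ has a map of degree $3$ to $\mathbb P^1$, as seen in the proof, so Propositions~\ref{prop:gonal} and~\ref{prop:nonhyp} give $\epsilon=2$. Indecomposability enters through Lemmas~\ref{lem:theta} and~\ref{lem:gauss} and Theorem~\ref{thm:kp}. For a product the Gauss map is not dominant, since the tangent hyperplanes of $\Theta_1\times A_2$ contain $T_0A_2$ and those of $A_1\times\Theta_2$ contain $T_0A_1$.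
\end{remark}

\section{The values below two}\label{sec:values}

\begin{proof}[Proof of Theorem~\ref{thm:values}(i)]
By induction it suffices to treat $A=A_1\times A_2$; put $\epsilon_i=\epsilon(A_i,\Theta_i)$. A curve contracted by one projection is a curve in a translate of the other factor, with the same degree and multiplicities. These curves show that $\epsilon\le\min(\epsilon_1,\epsilon_2)$, and they have ratio at least $\min(\epsilon_1,\epsilon_2)$. Let $Y\ni x$ be contracted by neither projection, with normalization $N$ and $m=\operatorname{mult}_xY$. Let $Y_i$ and $x_i$ be the images in $A_i$, and let $\varrho_i$ be the degree of $Y\to Y_i$. By (M2), $\varrho_i\operatorname{mult}_{x_i}Y_i$ is the degree of the divisor on $N$ defined by $\mathfrak m_{x_i}$. Since $\mathrm{pr}_i^*\mathfrak m_{x_i}\subset\mathfrak m_x$, this degree is at least $m$. Hence $Y\cdot\Theta=\sum_i\varrho_i\,Y_i\cdot\Theta_i\ge(\epsilon_1+\epsilon_2)m$.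
\end{proof}

For hyperelliptic Jacobians, Theorem~\ref{thm:welters} is not available. The singular points of $\Theta$ take its place: they give sections of translates of $\Theta$ that vanish to order $2$ at the origin, again with threshold ratio $2$.

\begin{proposition}\label{prop:hyp}
Let $C$ be hyperelliptic of genus $g\ge2$ and let $Y_\iota=\{p-\iota p\}\subset JC$. Then $\epsilon(JC,\Theta)=\frac{2g}{g+1}$. If $g\ge3$, then $Y_\iota$ is the only curve through $0$ with ratio less than $2$ at $0$.
\end{proposition}

\begin{proof}
Let $\Gamma$ be the graph of $\iota$. By Proposition~\ref{prop:gonal} with $k=2$, $\Gamma\equiv2\xi-\Delta$ and $Y_\iota=\delta(\Gamma)$ has ratio $\frac{2g}{g+1}$ at $0$. Let $Y\ne Y_\iota$ be another curve through $0$ contained in $C-C$, with $R$ as in Lemma~\ref{lem:ratio}. Then $R\ne\Gamma$, so $0\le R\cdot\Gamma=2\,\xi\cdot R-\Delta\cdot R$, and \eqref{eq:ratio} shows that $Y$ has ratio at least $1+\frac{g-1}2=\frac{g+1}2$.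

If $g=2$, then $C-C=JC$ by Lemma~\ref{lem:delta}(a), so every curve through $0$ has ratio $\frac43$ or at least $\frac32$, and $\epsilon=\frac43$.

Let $g\ge3$ and let $Y\ni0$ have ratio less than $2$. We show that $Y\subset C-C$; since $\frac{g+1}2\ge2$, this gives $Y=Y_\iota$ and proves both claims. For every effective $D$ of degree $g-3$ we have $h^0(g^1_2+D)\ge2$, so $s=g^1_2+D-\kappa$ is a singular point of $\Theta$ by (J2). Then $\theta(\cdot+s)$ vanishes to order at least $2$ at $0$, hence on $Y$ by (M1). So for $y\in Y$ the class $L=y+g^1_2$ of degree $2$ satisfies $h^0(L+D)>0$ for all effective $D$ of degree $g-3$. This forces $h^0(L)>0$. Indeed, let $L'$ be a class with $h^0(L')=0$ and $\deg L'<g-1$. Then $h^0(K-L')=g-1-\deg L'>0$, so $h^0(K-L'-p)=g-2-\deg L'$ for general $p$, and Riemann--Roch gives $h^0(L'+p)=0$. If $h^0(L)=0$, adding $g-3$ general points one at a time produces a $D$ with $h^0(L+D)=0$, a contradiction. So $L=p+q$ for some points $p,q$, and $y=p+q-g^1_2=p-\iota q\in C-C$.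
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}(ii) and (iii)]
A curve $Y$ has ratio less than $2$ at $x$ if and only if $Y-x$ has ratio less than $2$ at $0$, so (iii) follows from Proposition~\ref{prop:hyp}. For (ii), let $(A,\Theta)$ be indecomposable of dimension $g$. If $g=1$, then $\epsilon=1=\frac{2g}{g+1}$. Hyperelliptic Jacobians are covered by Proposition~\ref{prop:hyp}. By (J3), for $g=2$ there is nothing else, and for $g=3$ the only other case is that of non-hyperelliptic Jacobians, where $\epsilon=\frac{12}7$ by Theorem~\ref{thm:bs}. If $g\ge4$ and $A$ is not a hyperelliptic Jacobian, then $\epsilon\ge2$ by Theorem~\ref{thm:main}. Every ppav is a product of indecomposable ones, by induction on the dimension, so the last two assertions follow from (i), together with $\frac{12}7=\frac{2\cdot6}{6+1}$.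
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADC} Arbarello and De Concini, Duke \textbf{54} (1987).

\bibitem{BS} Bauer and Szemberg, J. reine angew. Math. \textbf{531} (2001).

\bibitem{BL} Birkenhake and Lange, \emph{Complex Abelian Varieties}.

\bibitem{Debarre} Debarre, \emph{Seshadri constants of abelian varieties}.

\bibitem{Grushevsky} Samuel Grushevsky, \emph{Geometry of $A_g$ and Its Compactifications}, arXiv:0711.0094 (2007).

\bibitem{Shiota} Shiota, Invent. Math. \textbf{83} (1986).

\bibitem{Welters} Welters, Acta Math. \textbf{157} (1986).

\end{thebibliography}
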